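\title{Foliations of hyperbolic space by hypersurfaces of constant mean curvature greater than one}

\begin{abstract}
Let $M^{n+1}$ be a complete Riemannian manifold with $\operatorname{Ric}\ge -nK_0$, foliated by hypersurfaces $L$ of constant mean curvature $H_L$. It has been conjectured that $|H_L|\le\sqrt{K_0}$ for every leaf. We show that this is false in hyperbolic space $\mathbb H^{n+1}$ for every even $n\ge4$ and every odd $n\ge9$. The counterexample is a $C^\infty$ foliation by tubes around a totally geodesic subspace, together with caps that fill the inside of one tube. We also show that the conjectured bound holds when the volume growth of $M$ is subexponential, and that $|H_L|\le(2n+1)\sqrt{K_0}$ holds in general.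
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a Riemannian manifold of dimension $n+1$. A $C^\infty$ \emph{codimension one foliation} of $M$ is a partition of $M$ into connected immersed hypersurfaces, the \emph{leaves}, which near each point are the level sets of a smooth submersion to $\mathbb R$. For a hypersurface $L$ with local unit normal $N$ we let $Av=\nabla_vN$ be the shape operator and $H=\frac1n\operatorname{tr}A$ the mean curvature, that is, the average of the principal curvatures. The number $nH$ is the logarithmic rate at which the area element grows when $L$ is pushed in the direction $N$; small geodesic spheres have $H>0$ for the outward normal. The sign of $H$ changes with $N$. When $H$ is constant along a leaf $L$ we call its value $H_L$, and $|H_L|$ does not depend on any choice. We write $\operatorname{Ric}\ge -nK_0$ if $\operatorname{Ric}(v,v)\ge -nK_0|v|^2$ for all tangent vectors $v$. The following problem is taken from da Silva, Gon\c{c}alves and Pereira \cite{dSGP}.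

\medskip
\noindent\textbf{Conjecture.} \emph{Let $M^{n+1}$ be a complete Riemannian manifold with $\operatorname{Ric}\ge -nK_0$ for some $K_0\ge0$, and let $\mathcal F$ be a codimension one foliation of $M$ each of whose leaves $L$ has constant mean curvature $H_L$. Then $|H_L|\le\sqrt{K_0}$ for every leaf $L$.}
\medskip

The statement is known for compact $M$ (Sampaio and Silva). To see why one expects it in general, take hyperbolic space $\mathbb H^{n+1}$, where $\operatorname{Ric}=-n$ and $K_0=1$. The hypersurfaces at signed distance $\rho$ from a totally geodesic hyperplane form a foliation with $H=\tanh\rho$, and concentric horospheres form a foliation with $|H|=1$, so the bound could not be improved. Concentric geodesic spheres have $H=\coth\rho>1$, but they foliate only the complement of the center, and no foliation of a closed ball has the boundary sphere as a leaf: its unit normal field would be a nowhere vanishing vector field on the ball that is normal to the boundary, which the Poincar\'e--Hopf theorem forbids. In $\mathbb H^2$ this proves the conjectured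 bound, since there a complete curve of constant curvature greater than $1$ is a circle. Section~\ref{sec:identities} contains two more cases in which $\sqrt{K_0}$ comes out of a short computation.

In higher dimensions $\mathbb H^{n+1}$ contains other closed hypersurfaces of constant mean curvature greater than $1$, namely tubes around a totally geodesic $\mathbb H^m$. The region inside such a tube is not compact, and the topological obstruction disappears. It turns out that this region can be filled.

\begin{theorem}\label{thm:A}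
Let $n=2m$ with $m\ge2$, or $n=2m-1$ with $m\ge5$. There are numbers $1<h_0<h_1$ and a $C^\infty$ codimension one foliation of $\mathbb H^{n+1}$, all of whose leaves have constant mean curvature, such that every $h\in[h_0,h_1)$ is the mean curvature of some leaf.
\end{theorem}

So the conjecture is false, already in $\mathbb H^{n+1}$, for every even $n\ge4$ and every odd $n\ge9$. The second theorem records what survives. For a connected complete manifold $M$ and a point $o\in M$, let
\[
\lambda_0=\limsup_{r\to\infty}\frac1r\log\operatorname{Vol}(B_r(o))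
\]
be the exponential rate of volume growth. It does not depend on $o$, because $B_r(o')\subset B_{r+d(o,o')}(o)$, and $\lambda_0\ge0$, because $\operatorname{Vol}(B_r(o))$ is positive and nondecreasing in $r$.

\begin{theorem}\label{thm:B}
Let $M^{n+1}$ be connected and complete with $\operatorname{Ric}\ge -nK_0$, $K_0\ge0$, and let $M$ carry a $C^\infty$ codimension one foliation whose leaves $L$ have constant mean curvature $H_L$.
\begin{enumerate}
\item[(1)] If $\lambda_0=0$ (subexponential volume growth, for example $M$ compact or $K_0=0$), then $|H_L|\le\sqrt{K_0}$ for all $L$.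
\item[(2)] In general, $|H_L|\le(2n+1)\sqrt{K_0}$ for all $L$.
\end{enumerate}
\end{theorem}

We do not determine the optimal constant in (2), and we do not decide whether counterexamples to the conjecture exist for $n=1,2,3,5,7$.

Exponential volume growth governs both theorems. In the proof of Theorem~\ref{thm:B} (Section~\ref{sec:upper}) we estimate the area of a level set $\{H=\tau\}$, $\tau>\sqrt{K_0}$, in two ways, by the divergence theorem and by comparison with a hyperbolic ball. The two estimates are incompatible up to an error caused by cutting off at infinity, and this error is measured by $\lambda_0$. In the proof of Theorem~\ref{thm:A} the exponential growth of the core $\mathbb H^m$ contributes a term with the factor $m-1$ to an ordinary differential equation. This term allows a cap of constant mean curvature $h$ to converge to the tube of mean curvature $h$ instead of closing up like a sphere. Section~\ref{sec:caps} constructs these caps, and Section~\ref{sec:foliation} assembles them into a smooth foliation. The proofs of the two theorems are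 independent of each other.

\section{The mean curvature function of a foliation}\label{sec:identities}

Let $N$ be a smooth unit vector field normal to the leaves of a foliation, on $M$ or on an open subset. Since $|N|=1$, the vector $\nabla_vN$ is orthogonal to $N$ for every $v$. Hence
\begin{equation}\label{eq:divN}
\operatorname{div}N=\operatorname{tr}A=nH ,
\end{equation}
where $H(x)$ is the mean curvature at $x$ of the leaf through $x$. In particular $H$ is a smooth function. Two quantities describe how the leaves are stacked: the vector field $X=\nabla_NN$, tangent to the leaves, which is the curvature vector of the flow lines of $N$ and vanishes when these are geodesics, so that nearby leaves are parallel; and the function $E=N(H)$, the rate at which the mean curvature changes from leaf to leaf.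

\begin{lemma}\label{lem:identities}
Suppose that $\operatorname{Ric}\ge -nK_0$ and that $H$ is constant on each leaf. Then $\nabla H=EN$, and
\begin{gather}
X(H)=0,\qquad X(E)=E|X|^2,\label{eq:XE}\\
\operatorname{div}X=nE+q,\qquad\text{where } q=|A|^2+\operatorname{Ric}(N,N)\ge n(H^2-K_0).\label{eq:divX}
\end{gather}
\end{lemma}

\begin{proof}
Since $H$ is constant on leaves, $dH=E\omega$ with $\omega=\langle N,\cdot\rangle$; this gives $\nabla H=EN$ and $X(H)=0$. For $v$ tangent to a leaf, $d\omega(N,v)=\langle\nabla_NN,v\rangle-\langle\nabla_vN,N\rangle=\langle X,v\rangle$. Evaluating $0=d(E\omega)=dE\wedge\omega+E\,d\omega$ on $(N,v)$ gives $0=-v(E)+E\langle X,v\rangle$. Take $v=X$.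

In index notation, commuting covariant derivatives gives, for any vector field $N$,
\[
\nabla_i(N^j\nabla_jN^i)=\nabla_iN^j\,\nabla_jN^i+N^j\nabla_j\nabla_iN^i+\operatorname{Ric}_{jk}N^jN^k,
\]
that is, $\operatorname{div}X=\operatorname{tr}((\nabla N)^2)+N(\operatorname{div}N)+\operatorname{Ric}(N,N)$. The endomorphism $\nabla N$ takes values in the tangent space of the leaf and restricts to the symmetric map $A$ there, so $\operatorname{tr}((\nabla N)^2)=\operatorname{tr}(A^2)=|A|^2$. By the Cauchy--Schwarz inequality, $|A|^2\ge(\operatorname{tr}A)^2/n=nH^2$.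
\end{proof}

Formula \eqref{eq:divX} shows where $\sqrt{K_0}$ comes from: $q>0$ wherever $|H|>\sqrt{K_0}$. Two special cases of the conjecture follow at once, for a foliation with a global unit normal. If $M$ is compact and all leaves have the same mean curvature, then $E=0$, and integration gives $0=\int q\ge n(H^2-K_0)\operatorname{Vol}(M)$. If $M$ is complete and $X=0$, then $E\le-(H^2-K_0)$. Along a flow line of $-N$, which is defined for all time, $y=H$ satisfies $y'\ge y^2-K_0$; if $y(0)>\sqrt{K_0}$, then $y$ increases, $y'\ge(1-K_0/y(0)^2)\,y^2$, and $y$ becomes infinite in finite time, which is absurd. Replacing $N$ by $-N$ excludes $H<-\sqrt{K_0}$. A counterexample must therefore have $X\ne0$, and must use the room at infinity to defeat integration by parts.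

\section{Caps asymptotic to tubes}\label{sec:caps}

\subsection{Tubes around $\mathbb H^m$}

Let $m,p\ge1$ be integers with $m+p=n$. In the upper half-space model of $\mathbb H^{n+1}$, with coordinates $(\mathbf q,y,\ell)\in\mathbb R^{p+1}\times\mathbb R^{m-1}\times(0,\infty)$ and metric $\ell^{-2}(|d\mathbf q|^2+|dy|^2+d\ell^2)$, the set $\{\mathbf q=0\}$ is a totally geodesic $\mathbb H^m$, which we call the core. For $\mathbf r\in\mathbb R^{p+1}$ with $\rho=|\mathbf r|$ and $z\in\mathbb R$, put
\[
\mathbf q=e^{-z}\,\frac{\tanh\rho}{\rho}\,\mathbf r,\qquad \ell=e^{-z}\operatorname{sech}\rho .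
\]
Then $(\mathbf r,z,y)\in\mathbb R^{p+1}\times\mathbb R\times\mathbb R^{m-1}$ are global coordinates on $\mathbb H^{n+1}$. The point $(\tanh\rho,\operatorname{sech}\rho)$ moves on the unit circle with speed $\operatorname{sech}\rho$, so $|d\mathbf q|^2+d\ell^2=e^{-2z}(dz^2+\operatorname{sech}^2\!\rho\,d\rho^2+\tanh^2\!\rho\,g_{S^p})$. Adding $|dy|^2$ and dividing by $\ell^2$, we obtain
\begin{equation}\label{eq:metric}
g=d\rho^2+\sinh^2\!\rho\,g_{S^p}+\cosh^2\!\rho\,\big(dz^2+e^{2z}|dy|^2\big).
\end{equation}
Thus $\rho$ is the distance to the core, and the sets $\{\rho=0,\ z=\text{const}\}$ are concentric horospheres of the core that expand as $z$ increases. The volume density is $w(\rho)e^{(m-1)z}$ with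
\[
w=\sinh^p\!\rho\,\cosh^m\!\rho,\qquad \mu:=\frac{w'}{w}=p\coth\rho+m\tanh\rho .
\]
The \emph{tube} $T_\rho$ is the set of points at distance $\rho>0$ from the core. It is diffeomorphic to $S^p\times\mathbb R^m$, hence connected, and by \eqref{eq:divN} with $N=\partial_\rho$ it has constant mean curvature $\mu(\rho)/n$.

For $R>0$ put $t=\tanh R\in(0,1)$, and let $h=\mu(R)/n$, so that $nh=p/t+mt$. Then
\begin{equation}\label{eq:tube}
n(h-1)=\frac{(1-t)(p-mt)}{t},\qquad \mu'(\rho)=\operatorname{sech}^2\!\rho\,\Big(m-\frac{p}{\tanh^2\!\rho}\Big).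
\end{equation}
Let $t_1=\min(1,p/m)$. By the first formula, $h>1$ if and only if $t<t_1$, and $h\to1$ as $t\to t_1$. Since $t_1\le\sqrt{p/m}$, the second formula gives $\mu'<0$ on $(0,R]$ when $t<t_1$. Also $h\to\infty$ as $t\to0$. Therefore, for each $h>1$ there is exactly one tube of mean curvature $h$; its radius $R(h)$ is a smooth function of $h\in(1,\infty)$ with $R'(h)<0$; and
\begin{equation}\label{eq:mudecr}
\mu(\rho)>\mu(R(h))=nh\quad\text{for }0<\rho<R(h).
\end{equation}
For $p=m$ we have $\mu=2m\coth2\rho$, so every tube has mean curvature $\coth2\rho>1$.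

\subsection{The profile equation}

We look for leaves inside a tube that are invariant under rotations of $\mathbf r$ and translations of $y$, of the form $z=c+u(\rho)$. It is convenient to take as unknown the radial component of the unit normal. For a function $a(\rho)$ with $|a|<1$ let
\[
N=a\,\partial_\rho-\sqrt{1-a^2}\,\operatorname{sech}\rho\;\partial_z .
\]
This is a unit vector field. We have $\langle N,\partial_\rho+u'\partial_z\rangle=a-\sqrt{1-a^2}\,\cosh\rho\;u'$, so $N$ is normal to all the hypersurfaces $z=c+u(\rho)$, $c\in\mathbb R$, where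
\begin{equation}\label{eq:uprime}
u'=\operatorname{sech}\rho\,\frac{a}{\sqrt{1-a^2}} .
\end{equation}
From the volume density, $\operatorname{div}N=a'+\mu a-(m-1)\operatorname{sech}\rho\sqrt{1-a^2}$. By \eqref{eq:divN} the hypersurfaces have constant mean curvature $h$ if
\begin{equation}\label{eq:profile}
a'=F(\rho,a,h)-\mu a,\qquad F(\rho,a,h)=nh+(m-1)\operatorname{sech}\rho\,\sqrt{1-a^2},
\end{equation}
or equivalently $(wa)'=wF$. To cross the core smoothly we need $a(0)=0$. As a check, $a=-\tanh\rho$ solves \eqref{eq:profile} with $h=-1$; then $u=-\log\cosh\rho$, and the hypersurfaces are the horospheres $\ell=\text{const}$.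

We want a solution with $h>1$ such that $a\to1$ and $u\to\infty$ as $\rho\to R(h)$. The graph of $u$ is then a cap that crosses the core at $z=c$ and converges to the tube $T_{R(h)}$ as $z\to\infty$. The case in which the core is a geodesic shows that this can fail.

\begin{example}\label{ex:m1}
Let $m=1$, $p=n-1$. Then $w=\sinh^{n-1}\!\rho\cosh\rho$ and $F=nh$, so $wa=h\sinh^n\!\rho$ and $a=h\tanh\rho$. At $\rho=R(h)$ we have $nht=n-1+t^2<n$, so $a(R(h))<1$: the hypersurface crosses the tube. It is the lower half of the geodesic sphere $\cosh\rho\cosh z=\cosh r$ with $\coth r=h$, as one sees by differentiating this equation and comparing with \eqref{eq:uprime}.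
\end{example}

\subsection{The profile between the core and the tube}

The coefficient $\mu$ has a pole at $\rho=0$, so \eqref{eq:profile} is singular at the initial point. We solve it there by a contraction argument in a space of holomorphic functions, which yields smoothness in $\rho$ and in $h$, and the parity in $\rho$, in one step. Only values of $h$ close to $1$ will be needed, and we restrict to $h<2$.

\begin{lemma}\label{lem:axis}
There are $\varepsilon>0$ and a function $\alpha$, holomorphic on $\{|\rho|<\varepsilon\}\times\{|h|<2\}\subset\mathbb C^2$, even in $\rho$ and real at real points, such that $|\rho\alpha|\le\frac12$ and $a_h(\rho)=\rho\,\alpha(\rho,h)$ solves \eqref{eq:profile} for real $h$ and $0<\rho<\varepsilon$. Moreover $a_h'(0)=\frac{nh+m-1}{p+1}$.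
\end{lemma}

\begin{proof}
The equation $wa=\int_0^\rho wF$ for $a=\rho\alpha$ becomes, after the substitution $\rho\to\nu\rho$ in the integral, the fixed point equation $\alpha=\mathcal T\alpha$, where
\[
(\mathcal T\alpha)(\rho,h)=\int_0^1\frac{w(\nu\rho)}{w(\rho)}\,F\big(\nu\rho,\,\nu\rho\,\alpha(\nu\rho,h),\,h\big)\,d\nu .
\]
With $S(\rho)=\sinh\rho/\rho$,
\[
\frac{w(\nu\rho)}{w(\rho)}=\nu^p\Big(\frac{S(\nu\rho)}{S(\rho)}\Big)^p\Big(\frac{\cosh\nu\rho}{\cosh\rho}\Big)^m .
\]
The functions $S$ and $\cosh$ are entire, even, and without zeros for $|\rho|<\pi/2$. So this quotient is holomorphic and even in $\rho$, and bounded by a constant $K$ for $|\rho|\le1$, $0\le\nu\le1$. For $|\rho|\le1$ we have $|\cosh\rho|\ge\cos(\operatorname{Im}\rho)\ge\cos1>\frac12$. Taking the principal branch of the square root, $F$ is holomorphic for $|\rho|<1$, $|a|<1$, $|h|<2$, even in $\rho$ and in $a$, and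
\[
|F|\le 2n+2\sqrt2\,(m-1),\qquad |\partial_aF|\le 2(m-1)\frac{1/2}{\sqrt3/2}\le2(m-1)\ \text{ for }|a|\le\tfrac12 .
\]
Let $\Lambda=K(2n+2\sqrt2(m-1))$ and $\varepsilon=\min(1,\frac1{2\Lambda})$. Let $\mathcal X$ be the set of holomorphic functions $\alpha$ on $\{|\rho|<\varepsilon\}\times\{|h|<2\}$ that are even in $\rho$, real at real points and bounded by $\Lambda$; it is complete in the supremum norm. For $\alpha\in\mathcal X$ we have $|\nu\rho\alpha|\le\frac12$, so $\mathcal T\alpha$ is defined and lies in $\mathcal X$. For $\alpha,\tilde\alpha\in\mathcal X$,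
\[
|\mathcal T\alpha-\mathcal T\tilde\alpha|\le 2(m-1)K\varepsilon\sup|\alpha-\tilde\alpha|\le\Lambda\varepsilon\sup|\alpha-\tilde\alpha|\le\tfrac12\sup|\alpha-\tilde\alpha| .
\]
The fixed point $\alpha$ of this contraction has the stated properties, and $a_h'(0)=\alpha(0,h)=(nh+m-1)\int_0^1\nu^p\,d\nu$.
\end{proof}

On $\{\rho>0,\ |a|<1\}$ the right side of \eqref{eq:profile} is smooth, and we continue $a_h$ as long as it stays in this set. The next lemma says that the cap cannot become vertical before it reaches the tube.

\begin{lemma}\label{lem:confine}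
Let $1<h<2$ and $R=R(h)$. Then $a_h$ exists on $(0,R)$, satisfies $0<a_h<1$ there, and has a limit $a_h(R)\le1$ as $\rho\uparrow R$.
\end{lemma}

\begin{proof}
Write $a=a_h$. Since $a'(0)>0$, we have $a>0$ for small $\rho>0$. At a first later zero we would have $a'\le0$, while \eqref{eq:profile} gives $a'=F>0$ when $a=0$. So $a>0$ as long as the solution exists. By \eqref{eq:profile}, $a'$ is bounded on $\{\rho\ge\delta,\ |a|<1\}$ for each $\delta>0$. Hence, if the solution existed only up to some $\rho_*<R$, it would have a limit at $\rho_*$, and this limit would be $1$, since otherwise the solution could be continued. Then $a'\to nh-\mu(\rho_*)$, which is negative by \eqref{eq:mudecr}. So $a$ would decrease to $1$, contradicting $a<1$. The limit at $R$ exists because $a'$ is bounded.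
\end{proof}

Let $\Omega=\{(\rho,h):1<h<2,\ 0\le\rho<R(h)\}$, and define $u_h(\rho)$ on $\Omega$ by \eqref{eq:uprime} with $a=a_h$ and $u_h(0)=0$. By smooth dependence on parameters, $a_h$ and $u_h$ are smooth on $\Omega$, and $u_h'>0$ for $\rho>0$. Near $\rho=0$, $u_h'$ is holomorphic and odd in $\rho$, so $u_h$ is a holomorphic function of $(\rho^2,h)$. Consequently
\begin{equation}\label{eq:smoothaxis}
(\mathbf r,h)\mapsto u_h(|\mathbf r|)\ \text{ is smooth on }\{1<h<2,\ |\mathbf r|<R(h)\}.
\end{equation}
The graphs $z=c+u_h(|\mathbf r|)$ are thus smooth hypersurfaces; their mean curvature is $h$ off the core and, by continuity, on the core.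

\subsection{Deficit, gain and the node: the case $n=4$}\label{sec:mechanism}

It remains to decide whether $a_h(R)=1$. Two separate mechanisms are at work, one global and one local at the tube.

\emph{Global balance.} Subtract $(wa)'=wF$ from $w'=\mu w$ and integrate over $(0,R)$, using $nh=\mu(R)$:
\begin{equation}\label{eq:balance}
w(R)\big(1-a_h(R)\big)=\underbrace{\int_0^R\big(\mu-\mu(R)\big)w\,d\rho}_{\text{deficit}}\;-\;\underbrace{(m-1)\int_0^Rw\operatorname{sech}\rho\sqrt{1-a_h^2}\,d\rho}_{\text{gain}} .
\end{equation}
The deficit is positive by \eqref{eq:mudecr}. The gain comes from the factor $e^{(m-1)z}$ in the volume density; it vanishes for $m=1$, which explains Example~\ref{ex:m1}. By Lemma~\ref{lem:confine} the gain never exceeds the deficit. If the deficit is small compared with the weight in the gain, this forces $a_h$ to come very close to $1$.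

\emph{Behavior at the tube.} Write $a_h=\sin\theta$ with $0<\theta<\pi/2$, and use the height $v=u_h(\rho)$ as parameter, with a dot for $d/dv$. By \eqref{eq:uprime}, $dv/d\rho=\operatorname{sech}\rho\tan\theta$, and \eqref{eq:profile} reads $\theta'\cos\theta=nh-\mu\sin\theta+(m-1)\operatorname{sech}\rho\cos\theta$. Multiplying by $\dot\rho/\cos\theta=\cosh\rho/\sin\theta$, we get
\begin{equation}\label{eq:system}
\dot\rho=\cosh\rho\cot\theta,\qquad \dot\theta=\frac{\cosh\rho\,\big(nh-\mu(\rho)\sin\theta\big)}{\sin\theta}+(m-1)\cot\theta .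
\end{equation}
This vector field is smooth on $\{\rho>0,\ 0<\theta<\pi\}$; the singularity of \eqref{eq:profile} at $a=1$ has disappeared. The tube is the equilibrium $e(h)=(R,\frac\pi2)$. In the coordinates $\xi=(\rho-R,\theta-\frac\pi2)$ the linearization at $e(h)$ and its characteristic polynomial are
\begin{equation}\label{eq:linear}
\mathcal B(h)=\begin{pmatrix}0&-\cosh R\\-\cosh R\,\mu'(R)&-(m-1)\end{pmatrix},\qquad \chi(\lambda)=\lambda^2+(m-1)\lambda+\frac p{t^2}-m,
\end{equation}
where $\det\mathcal B=-\cosh^2\!R\,\mu'(R)=p/t^2-m>0$ by \eqref{eq:tube}. For $m\ge2$ the trace is negative, so both eigenvalues have negative real part: the tube attracts. Our cap must approach $e(h)$ within the quadrant $\xi_1<0$, $\xi_2<0$. On the half-line $\xi_2=\gamma\xi_1$, $\xi_1<0$, with $\gamma>0$, the linear flow satisfies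
\[
\frac{d}{dv}(\xi_2-\gamma\xi_1)=\frac{\xi_1}{\cosh R}\,\chi(-\gamma\cosh R),
\]
and on the half-line $\xi_2=0$, $\xi_1<0$ it satisfies $\dot\xi_2=\xi_1\chi(0)/\cosh R<0$. If $\chi(-\gamma\cosh R)<0$, which requires real eigenvalues, then the flow enters the sector between these two half-lines through both sides, and a trajectory in the sector is led to $e(h)$.

\begin{example}\label{ex:n4}
Let $m=p=2$, so $n=4$, $w=\frac14\sinh^22\rho=\frac18(\cosh4\rho-1)$ and $\mu=4\coth2\rho$. Then $\int_0^Rw=\frac1{32}\sinh4R-\frac R8$ and $\mu(R)\cdot\frac1{32}\sinh4R=\frac14\cosh^22R$, so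
\[
\text{deficit}=w(R)-\mu(R)\int_0^Rw=\frac R2\coth2R-\frac14,
\]
which grows linearly in $R$, while $\text{gain}=\int_0^R\sinh^2\!\rho\cosh\rho\cos\theta\,d\rho$. Fix $\rho_0>0$. If $\cos\theta\ge\frac14\operatorname{sech}^2\!\rho$ held on $[\rho_0,R/2]$, the gain would be at least $\frac14\int_{\rho_0}^{R/2}\sinh^2\!\rho\operatorname{sech}\rho\,d\rho$, which grows exponentially in $R$. So for large $R$ there is a point of $[\rho_0,R/2]$ at which $\cos\theta<\frac14\operatorname{sech}^2\!\rho$: the cap is almost vertical long before it meets the tube. At the tube, $\chi(\lambda)=\lambda^2+\lambda+2/\sinh^2\!R$, and $\chi(-1/\sinh R)=(3-\sinh R)/\sinh^2\!R<0$ when $\sinh R>3$. So for large $R$, that is, for $h=\coth2R$ close to $1$, both mechanisms are present. What is missing is a curve that carries the trapping sector from the tube back to the point where the cap first becomes steep.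
\end{example}

\subsection{A barrier}

We need a curve in the $(\rho,\theta)$-plane that ends at $(R,\frac\pi2)$ with an admissible slope $\gamma$ and that the flow crosses upward. We take $\tan(\theta/2)=\tanh\rho/\tanh R$. It joins $(0,0)$ to $(R,\frac\pi2)$, and, as the computation below shows, it makes $nh-\mu\sin\theta$ a constant multiple of $\cos\theta$. Put
\[
x=\frac{\tanh\rho}{t},\qquad B=\frac{2x}{1+x^2},\qquad s=\operatorname{sech}\rho,\qquad \sigma=\operatorname{sech}R=\sqrt{1-t^2}.
\]
Then $B$ is the sine of the angle on the curve, $0\le B<1$ on $[0,R)$, $B(R)=1$, and $s$ decreases from $1$ to $\sigma$ as $\rho$ goes from $0$ to $R$. The amount by which $B$ fails to solve \eqref{eq:profile} is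
\[
D_t(\rho)=F(\rho,B,h)-\mu B-B' .
\]

\begin{lemma}\label{lem:defect}
For $0<\rho\le R$,
\[
D_t=\frac{1-x^2}{1+x^2}\,G_t(s),\qquad G_t(s)=mt-\frac pt+(m-1)s-\frac{2ts^2}{1+t^2-s^2}.
\]
The function $G_t$ is concave on $[0,1]$, and
\begin{equation}\label{eq:Gends}
tG_t(1)=mt^2+(m-1)t-(p+2),\qquad tG_t(\sigma)=(m+1)t^2+(m-1)t\sigma-(p+1).
\end{equation}
\end{lemma}

\begin{proof}
For $x\le1$ we have $\sqrt{1-B^2}=\frac{1-x^2}{1+x^2}$. Since $\mu=\frac{p}{tx}+mtx$,
\[
nh-\mu B=\frac{(\frac pt+mt)(1+x^2)-(\frac{2p}t+2mtx^2)}{1+x^2}=\frac{1-x^2}{1+x^2}\Big(mt-\frac pt\Big).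
\]
Since $x'=s^2/t$ and $t(1+x^2)=(t^2+\tanh^2\!\rho)/t=(1+t^2-s^2)/t$,
\[
B'=\frac{2(1-x^2)}{(1+x^2)^2}\cdot\frac{s^2}{t}=\frac{1-x^2}{1+x^2}\cdot\frac{2ts^2}{1+t^2-s^2}.
\]
Adding the three contributions gives the formula for $D_t$. With $b=1+t^2>1$, the function $\frac{s^2}{b-s^2}=\sum_{k\ge1}s^{2k}b^{-k}$ is convex on $[0,1]$, so $G_t$ is concave. For \eqref{eq:Gends}, note that $1+t^2-s^2$ equals $t^2$ at $s=1$ and $2t^2$ at $s=\sigma$.
\end{proof}

Both values in \eqref{eq:Gends} have a meaning. The barrier has slope $\gamma=\sigma^2/t$ at $(R,\frac\pi2)$, so $-\gamma\cosh R=-\sigma/t=-1/\sinh R$, and $t^2\chi(-\sigma/t)=-tG_t(\sigma)$; thus $G_t(\sigma)>0$ is exactly the trapping condition of Section~\ref{sec:mechanism}. At the core, $B'(0)=2/t$ and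
\begin{equation}\label{eq:G1}
G_t(1)=nh+m-1-\frac{2(p+1)}t=(p+1)\big(a_h'(0)-B'(0)\big);
\end{equation}
thus $G_t(1)>0$ says that $a_h$ starts above the barrier.

\begin{lemma}\label{lem:touch}
Let $1<h<2$. If $a_h>B$ at some $\hat\rho\in(0,R)$ and $D_t>0$ on $[\hat\rho,R)$, then $a_h(R)=1$.
\end{lemma}

\begin{proof}
If $a_h-B$ had a first zero $\rho_1\in(\hat\rho,R)$, then $(a_h-B)'(\rho_1)\le0$. But $a_h=B$ at $\rho_1$, so \eqref{eq:profile} gives $(a_h-B)'(\rho_1)=D_t(\rho_1)>0$. Hence $B<a_h<1$ on $[\hat\rho,R)$, and $B(R)=1$.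
\end{proof}

\begin{proposition}\label{prop:limit}
Let $p=m\ge2$, or $p=m-1$ with $m\ge5$. There is $h^*\in(1,2)$ such that $a_h(R(h))=1$ for all $h\in(1,h^*)$.
\end{proposition}

\begin{proof}
Here $t_1=p/m$, and $h\downarrow1$ corresponds to $t\uparrow p/m$. So it suffices to prove the claim for all $t$ in an interval $(t_*,p/m)$.

\emph{Case $p=m-1$, $m\ge5$.} We evaluate \eqref{eq:Gends} at $t=\frac{m-1}m$, where $\sigma=\frac{\sqrt{2m-1}}m$. First,
\[
m\,tG_t(1)=2(m-1)^2-m(m+1)=m(m-5)+2>0 .
\]
Second, since $\sqrt{2m-1}\ge3$,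
\[
m^2\,tG_t(\sigma)=(m-1)^2\big(m+1+\sqrt{2m-1}\big)-m^3\ge(m-1)^2(m+4)-m^3=m(2m-7)+4>0 .
\]
By continuity, $G_t(1)>0$ and $G_t(\sigma)>0$ for all $t$ in an interval $(t_*,p/m)$. By concavity $G_t>0$ on $[\sigma,1]$, so $D_t>0$ on $(0,R)$. By \eqref{eq:G1}, $a_h>B$ for small $\rho>0$. Lemma~\ref{lem:touch} applies.

\emph{Case $p=m\ge2$.} Now $G_t(1)\to m-3$ as $t\to1$, so for $m=2$ the solution starts below the barrier, and we show, as in Example~\ref{ex:n4}, that the gain lifts it above the barrier later. Let $\rho_0=\operatorname{arcosh}2$, where $s=\frac12$. As $t\to1$,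
\[
G_t(s)\to G_1(s)=s\Big(m-1-\frac{2s}{2-s^2}\Big),
\]
and $\frac{2s}{2-s^2}$ increases with $s$ and equals $\frac47$ at $s=\frac12$. So $G_1(s)\ge\frac37s$ for $0\le s\le\frac12$, and $G_t(\frac12)>0$ for $t$ near $1$. By \eqref{eq:Gends} and $t^2-1=-\sigma^2$, we have $G_t(\sigma)=\sigma\,[(m-1)-(m+1)\sigma/t]$, which is positive for $t$ near $1$ because $\sigma\to0$. By concavity $G_t>0$ on $[\sigma,\frac12]$. Thus $D_t>0$ on $[\rho_0,R)$ for $t$ near $1$.

It remains to find a point of $[\rho_0,R)$ where $a_h>B$. Let $D_1=\frac{s^2}{2-s^2}G_1(s)$ be the expression of Lemma~\ref{lem:defect} at $t=1$, $x=\tanh\rho$. For $\rho\ge\rho_0$ we have $D_1\ge\frac{s^2}2\cdot\frac37s$, so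
\[
wD_1\ge\tfrac3{14}\sinh^m\!\rho\,\cosh^{m-3}\!\rho\longrightarrow\infty\qquad(\rho\to\infty),
\]
because $2m-3>0$. Choose $\rho_2$ with $\int_{\rho_0}^{\rho_2}wD_1>w(\rho_0)$. The expression for $D_t(\rho)$ is continuous in $(t,\rho)\in(0,1]\times[\rho_0,\rho_2]$, and $R\to\infty$ as $t\to1$. So for $t$ near $1$ we have $R>\rho_2$ and $\int_{\rho_0}^{\rho_2}wD_t>w(\rho_0)$. Suppose that $a_h\le B$ on $[\rho_0,\rho_2]$. Then $\sqrt{1-a_h^2}\ge\sqrt{1-B^2}$, that is, $F(\rho,a_h,h)\ge F(\rho,B,h)$, and
\[
\big(w(B-a_h)\big)'=w\big(F(\rho,B,h)-D_t-F(\rho,a_h,h)\big)\le-wD_t .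
\]
Since $B-a_h\le1$ at $\rho_0$, integration gives $w(B-a_h)(\rho_2)\le w(\rho_0)-\int_{\rho_0}^{\rho_2}wD_t<0$, contradicting $a_h\le B$. So $a_h>B$ at some point of $[\rho_0,\rho_2]$, and Lemma~\ref{lem:touch} applies.
\end{proof}

\begin{remark}\label{rem:dimension}
Proposition~\ref{prop:limit} is the only place where the restriction on $n$ is used. Part of it is forced by the method. If the eigenvalues of $\mathcal B(h)$ are not real, then in linear coordinates in which $\mathcal B(h)$ is a rotation-dilation matrix, the polar angle of $\xi$ changes at a rate $\pm|\operatorname{Im}\lambda|+O(|\xi|)$; a trajectory tending to $e(h)$ then winds around it and leaves the region $\theta<\pi/2$. So a cap of the kind we seek needs the discriminant of $\chi$ to be nonnegative, that is, $(m+1)^2t^2\ge4p$ for some $t<t_1$, and hence $(m+1)^2\min(1,p^2/m^2)>4p$. This fails for $(m,p)=(1,1)$, for $(1,2)$, $(2,1)$, and for $(1,4)$, $(2,3)$, $(3,2)$, $(4,1)$, which are all the pairs with $n=2,3,5$. For $n=7$ and $(m,p)=(4,3)$ it holds, but $tG_t(1)=4t^2+3t-5<0$ for $t<\frac34$,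 so the solution starts below our barrier and the first argument above does not apply.
\end{remark}

\subsection{Exponential convergence to the tube}

From now on $(m,p)$ and $h^*$ are as in Proposition~\ref{prop:limit}, and $\mathcal I=(1,h^*)$. Let $h\in\mathcal I$. The profile $(\rho,\theta)$, parametrized by $v=u_h(\rho)$, is a nonconstant trajectory of \eqref{eq:system} that tends to $e(h)$ as $\rho\uparrow R(h)$. If $u_h$ had a finite limit $v_*$, the trajectory would pass through the equilibrium at time $v_*$ and would be constant by uniqueness of solutions. So $u_h$ is an increasing bijection from $(0,R(h))$ onto $(0,\infty)$. Let $v\mapsto\varrho(h,v)$ be its inverse and $\vartheta(h,v)=\arcsin a_h(\varrho(h,v))$. By the implicit function theorem, $\varrho$ and $\vartheta$ are smooth on $\mathcal I\times(0,\infty)$, and $\partial_v\varrho>0$.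

To glue the caps to the tubes in a $C^\infty$ way we need the convergence $\varrho\to R(h)$ with all derivatives, including those in $h$.

\begin{lemma}\label{lem:decay}
For every compact interval $\mathcal J\subset\mathcal I$ and all $j,k\ge0$ there are $C,\kappa>0$ with
\begin{equation}\label{eq:decay}
\big|\partial_v^j\partial_h^k\big(\varrho(h,v)-R(h)\big)\big|\le Ce^{-\kappa v}\qquad(h\in\mathcal J,\ v\ge1).
\end{equation}
\end{lemma}

\begin{proof}
Put $\xi(h,v)=(\varrho,\vartheta)-e(h)$. Then $\dot\xi=f(h,\xi)$ with $f$ smooth, $f(h,0)=0$ for all $h$, and $D_\xi f(h,0)=\mathcal B(h)$. We show that every derivative of $\xi$ decays exponentially, uniformly for $h\in\mathcal J$. On a compact range of $v$ each derivative is bounded, so only large $v$ matters.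

Since the eigenvalues of $\mathcal B=\mathcal B(h)$ have negative real part, $P(h)=\int_0^\infty e^{s\mathcal B^T}e^{s\mathcal B}\,ds$ is a symmetric positive definite matrix, continuous in $h$, with $\mathcal B^TP+P\mathcal B=-I$. Let $|\zeta|_h^2=\langle P(h)\zeta,\zeta\rangle$. These norms are equivalent to $|\cdot|$ uniformly for $h\in\mathcal J$, and $2\langle P\zeta,\mathcal B\zeta\rangle=-|\zeta|^2$.

\emph{The case $j=k=0$.} Since $f(h,\xi)=\mathcal B(h)\xi+O(|\xi|^2)$ uniformly on $\mathcal J$, there is $\epsilon>0$ such that $\frac d{dv}|\xi|_h^2=-|\xi|^2+O(|\xi|^3)\le-\frac12|\xi|^2$ whenever $h\in\mathcal J$ and $|\xi|_h<\epsilon$. So a trajectory that enters $\{|\xi|_h<\epsilon\}$ stays there and decays at a uniform exponential rate. For each $h_*\in\mathcal J$ there is $v_*$ with $|\xi(h_*,v_*)|_{h_*}<\epsilon$, and then $|\xi(h,v_*)|_h<\epsilon$ for $h$ near $h_*$. By compactness of $\mathcal J$ the entrance time is bounded. In particular $(h,\xi(h,v))$ stays in a compact subset of the domain of $f$ for $h\in\mathcal J$, $v\ge1$, and each derivative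 of $f$ is bounded there.

\emph{The case $j=0$, by induction on $k\ge1$.} Differentiating the equation $k$ times in $h$, we find that $\xi_k=\partial_h^k\xi$ satisfies $\dot\xi_k=D_\xi f(h,\xi)\xi_k+F_k$, where $F_k$ is a linear combination of terms $(\partial_h^iD_\xi^lf)(h,\xi)[\xi_{k_1},\dots,\xi_{k_l}]$ with $i+k_1+\dots+k_l=k$ and $1\le k_\nu<k$. The term with $l=0$ is $(\partial_h^kf)(h,\xi)$, which is $O(|\xi|)$ because $\partial_h^kf(h,0)=0$. In a term with $l\ge1$ all the factors $\xi_{k_\nu}$ decay by induction. So $|F_k|\le Ce^{-\kappa v}$. Since $D_\xi f(h,\xi)=\mathcal B(h)+O(|\xi|)$, for $v\ge v_0$ with $v_0$ independent of $h$,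
\[
\frac d{dv}|\xi_k|_h^2\le-\tfrac12|\xi_k|^2+2\|P\|\,|\xi_k|\,|F_k|\le-\tfrac14|\xi_k|^2+4\|P\|^2|F_k|^2 .
\]
Thus $y=|\xi_k|_h^2$ satisfies $\dot y\le-\gamma y+Ce^{-2\kappa v}$ with some $0<\gamma<2\kappa$. Then $e^{\gamma v}y$ has derivative at most $Ce^{-(2\kappa-\gamma)v}$, which is integrable, so $y\le C'e^{-\gamma v}$.

\emph{Induction on $j$, for all $k$ at once.} By the chain rule, $\partial_v^{j+1}\partial_h^k\xi=\partial_v^j\partial_h^k[f(h,\xi(h,v))]$ is a linear combination of terms, each of which is either $(\partial_h^kf)(h,\xi)=O(|\xi|)$ or a bounded derivative of $f$ applied to at least one factor $\partial_v^i\partial_h^l\xi$, all factors having $i\le j$. These decay by induction.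
\end{proof}

\section{The foliation: proof of Theorem~\ref{thm:A}}\label{sec:foliation}

Let $p=m$ if $n=2m$ and $p=m-1$ if $n=2m-1$, and fix $h_0<h_1$ in $\mathcal I$; then $h_0>1$. The first idea is to fill the inside of the tube $T_{R(h_0)}$ with the translates $z=c+u_{h_0}(\rho)$ of one cap and the outside with tubes. This partition is not a smooth foliation. Its mean curvature function equals $h_0$ inside and $\mu(\rho)/n$ outside, and $\mu'(R(h_0))\ne0$, so it is not differentiable, contrary to \eqref{eq:divN}. The mean curvature has to vary inside, and it has to agree with $\mu(\rho)/n$ to infinite order at the tube. We therefore use one cap for each $h\in(h_0,h_1)$ and lower it by an amount that tends to infinity as $h\downarrow h_0$. In a bounded range of $z$ one then sees only the part of the cap that is exponentially close to $T_{R(h)}$. See Figure~\ref{fig:foliation}.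

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\begin{scope}
\clip (-3.2,0) rectangle (3.2,4);
\foreach \rr/\cc in {1.94/-1.7,1.84/-0.4,1.71/0.5,1.57/1.3,1.44/2.1,1.33/3.0}
  \draw[domain=-3.6:3.6,samples=61,smooth] plot ({\rr*tanh(\x)},{\cc+2*ln(cosh(\x))});
\foreach \x in {2.3,2.65,3.0}
  \draw (\x,0)--(\x,4) (-\x,0)--(-\x,4);
\draw[very thick] (2,0)--(2,4) (-2,0)--(-2,4);
\draw[dashed] (1.2,0)--(1.2,4) (-1.2,0)--(-1.2,4);
\end{scope}
\draw[dotted,->] (0,0)--(0,4.3) node[right] {$z$};
\node[below] at (0,0) {$0$};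
\node[below] at (1.05,0) {$R(h_1)$};
\node[below] at (2.15,0) {$R(h_0)$};
\end{tikzpicture}
\caption{Schematic cross-section of the foliation of $\mathbb H^{n+1}$. The horizontal coordinate is $\pm\rho$, where $\rho$ is the distance to the totally geodesic core $\mathbb H^m$ (dotted). Outside the tube of radius $R(h_0)$ (bold) the leaves are tubes. Inside there is one cap of each mean curvature $h\in(h_0,h_1)$; it converges to the tube of radius $R(h)$ as $z\to\infty$. Higher caps are narrower and have larger $h$. The dashed lines mark the radius $R(h_1)$ and are not leaves.}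
\label{fig:foliation}
\end{figure}

\subsection*{Step 1: separating the caps}
Caps with different $h$ could cross. This is prevented by vertical shifts that grow fast enough with $h$, provided that $\partial_hu_h$ is bounded below. We claim that there is a constant $C_0$ with
\begin{equation}\label{eq:dhu}
\partial_hu_h(\rho)\ge-C_0\qquad\big(h_0\le h\le h_1,\ 0\le\rho<R(h)\big).
\end{equation}
By \eqref{eq:decay}, $\partial_h\varrho(h,v)\to R'(h)$ uniformly on $[h_0,h_1]$ as $v\to\infty$, and $R'$ has a negative maximum there. So there is $v_0$ with $\partial_h\varrho<0$ for $v\ge v_0$. Differentiating $\varrho(h,u_h(\rho))=\rho$ in $h$ gives $\partial_hu_h=-\partial_h\varrho/\partial_v\varrho>0$ wherever $u_h(\rho)\ge v_0$. The remaining set $\{h_0\le h\le h_1,\ 0\le\rho\le\varrho(h,v_0)\}$ is a compact subset of $\Omega$, on which $\partial_hu_h$ is continuous. This proves \eqref{eq:dhu}.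

For $b>0$ let
\[
c(h)=b\Big(\frac1{h_1-h}-\frac1{h-h_0}\Big),\qquad h_0<h<h_1 .
\]
One of $h-h_0$, $h_1-h$ is at most $(h_1-h_0)/2$, so $c'\ge4b/(h_1-h_0)^2$. Fix $b$ so large that $c'\ge C_0+1$, and put
\[
S_h=\{\rho<R(h),\ z=c(h)+u_h(\rho)\},\qquad h_0<h<h_1 .
\]
By \eqref{eq:smoothaxis}, $S_h$ is a smooth hypersurface of constant mean curvature $h$. It is connected, being a graph over the product of a ball in $\mathbb R^{p+1}$ with $\mathbb R^{m-1}$.

\subsection*{Step 2: the caps foliate $\{\rho<R(h_0)\}$}
Fix $\rho\in[0,R(h_0))$. Since $R$ is decreasing, $\{h\in(h_0,h_1):R(h)>\rho\}$ is an interval $(h_0,h_+)$. On it the function $Z(h)=c(h)+u_h(\rho)$ has derivative at least $1$, by \eqref{eq:dhu}. As $h\downarrow h_0$, $c(h)\to-\infty$ and $u_h(\rho)\to u_{h_0}(\rho)<\infty$, so $Z\to-\infty$. As $h\uparrow h_+$ there are two cases. If $\rho\le R(h_1)$, then $h_+=h_1$, $c(h)\to\infty$ and $u_h\ge0$, so $Z\to\infty$. If $\rho>R(h_1)$, then $h_+\in(h_0,h_1)$, $R(h_+)=\rho$, and $c$ is bounded near $h_+$. For each $v>0$ we have $\varrho(h_+,v)<R(h_+)=\rho$;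 hence $\varrho(h,v)<\rho$, that is, $u_h(\rho)>v$, for $h<h_+$ close to $h_+$. Again $Z\to\infty$.

So $Z$ is a bijection of $(h_0,h_+)$ onto $\mathbb R$, and each point of $\{\rho<R(h_0)\}$ lies on exactly one $S_h$. Call this value $h=H(\rho,z)$. It is the solution of $z=c(h)+u_h(|\mathbf r|)$, whose right side is smooth in $(\mathbf r,h)$ by \eqref{eq:smoothaxis} and has $h$-derivative at least $1$. By the implicit function theorem, $H$ is a smooth function on $\{\rho<R(h_0)\}\subset\mathbb H^{n+1}$, including the core, and $\partial_zH>0$.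

\subsection*{Step 3: smoothness across the tube $T_{R(h_0)}$}
Extend $H$ by $H=\mu(\rho)/n$ for $\rho\ge R(h_0)$. We show that $H$ is smooth with $dH\ne0$ near each point $(\rho,z)=(R(h_0),z_*)$. Near the tube the caps are graphs over the $z$-axis, so it is natural to study the inverse relation, $\rho$ as a function of $(h,z)$. For $(h,z)$ near $(h_0,z_*)$ put
\[
\Gamma(h,z)=\begin{cases}\varrho\big(h,z-c(h)\big),&h>h_0,\\ R(h),&h\le h_0.\end{cases}
\]
For $h>h_0$ close to $h_0$ and $z$ bounded, $v=z-c(h)\ge\frac b{h-h_0}-C'$, and $c^{(i)}(h)=O((h-h_0)^{-i-1})$. By the chain rule, each derivative of $\Gamma(h,z)-R(h)$ is a sum of derivatives of $\varrho-R$ at $(h,v)$ multiplied by products of the $c^{(i)}(h)$. By \eqref{eq:decay} with $\mathcal J=[h_0,h_1]$, it is bounded by $C(h-h_0)^{-A}e^{-\kappa b/(h-h_0)}$, with $A,C,\kappa$ depending on the derivative, and so it tends to $0$ as $h\downarrow h_0$, uniformly in $z$. Since $\Gamma-R$ vanishes for $h\le h_0$, it is $C^\infty$ with all derivatives zero on $h=h_0$. Thus $\Gamma$ is $C^\infty$ and $\partial_h\Gamma(h_0,z_*)=R'(h_0)\ne0$.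 By the inverse function theorem, $(h,z)\mapsto(\Gamma(h,z),z)$ is a diffeomorphism from a neighborhood of $(h_0,z_*)$ onto a neighborhood of $(R(h_0),z_*)$. Moreover $H(\Gamma(h,z),z)=h$:
\begin{itemize}
\item if $h\le h_0$, then $\rho=R(h)\ge R(h_0)$, so $H=\mu(R(h))/n=h$;
\item if $h>h_0$, then $\rho=\varrho(h,z-c(h))<R(h)<R(h_0)$ and $z=c(h)+u_h(\rho)$, so the point lies on $S_h$ and $H=h$.
\end{itemize}
So $H$ is the first component of the inverse diffeomorphism, which proves the claim.

\subsection*{Step 4: conclusion}
For $p=m-1$ the function $\mu$ is not monotone on $[R(h_0),\infty)$, so we modify $H$ there. Let $\psi$ be a smooth function on $[R(h_0),\infty)$ with $\psi'<0$ and $\psi=\mu/n$ near $R(h_0)$; one obtains $\psi'$ by interpolating between $\mu'/n$ and $-1$ with a cutoff function. Let $\phi=H$ on $\{\rho<R(h_0)\}$ and $\phi=\psi(\rho)$ on $\{\rho\ge R(h_0)\}$. By Steps 2 and 3, $\phi$ is a smooth submersion $\mathbb H^{n+1}\to\mathbb R$. It takes values in $(h_0,h_1)$ inside the tube and in $(-\infty,h_0]$ elsewhere, so its nonempty level sets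 are the caps $S_h$, $h_0<h<h_1$, and the tubes $T_\rho$, $\rho\ge R(h_0)$. All of them are connected and have constant mean curvature. They are the leaves of a $C^\infty$ foliation, in which $T_{R(h_0)}$ has mean curvature $h_0$ and $S_h$ has mean curvature $h$. \qed

\section{Upper bounds: proof of Theorem~\ref{thm:B}}\label{sec:upper}

This section uses only Section~\ref{sec:identities}; letters from Sections~\ref{sec:caps} and~\ref{sec:foliation} are free again.

\subsection{Reductions and cutoff functions}

If the foliation has no global unit normal field, we pass to the double cover of $M$ formed by the unit normals to the leaves. It is connected and complete, it has the same lower Ricci bound, and its balls project at most two-to-one into balls of the same radius, so $\lambda_0$ does not increase. On a leaf of the lifted foliation $H$ is continuous and $|H|$ is constant, so $H$ is constant. We may thus assume that there is a global unit normal $N$, and we use $H,X,E,q$ from Lemma~\ref{lem:identities}. Since $N$ may be replaced by $-N$, it suffices to bound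 $H$ from above.

The Bishop--Gromov theorem bounds $\operatorname{Vol}(B_r(o))$ by the volume of a ball of radius $r$ in the $(n+1)$-dimensional space form of curvature $-K_0$. If $K_0=0$, this is a multiple of $r^{n+1}$, so $\lambda_0=0$; since $\operatorname{Ric}\ge-n\kappa$ for every $\kappa>0$, part (1) for positive constants gives $|H_L|\le\sqrt\kappa$ and hence $H_L=0$. If $K_0>0$, we replace the metric $g$ by $K_0g$. This divides $H$ and $\lambda_0$ by $\sqrt{K_0}$ and makes $K_0=1$. \emph{From now on $\operatorname{Ric}\ge-n$.} The comparison volume is a multiple of $\int_0^r\sinh^ns\,ds$, so $\lambda_0\le n$.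

Let $r=d(o,\cdot)$, $B_j=B_j(o)$ and $\zeta_j=\min\{1,(j+1-r)_+\}$ for integers $j\ge1$. Then $\zeta_j=1$ on $B_j$, $\zeta_j=0$ outside $B_{j+1}$, and $|\nabla\zeta_j|\le1$ almost everywhere. By completeness, closed balls are compact, so $\zeta_j$ has compact support. A \emph{test function} is a Lipschitz function $\eta\ge0$ with compact support. We use the divergence theorem for Lipschitz vector fields $Y$ with compact support: $\int_M\operatorname{div}Y=0$, and $\int_U\operatorname{div}Y=\int_{\partial U}\langle Y,\nu\rangle$ for an open set $U$ with smooth boundary and outward unit normal $\nu$. The following facts replace the test function $1$ of the compact case by $e^{-\lambda r}$.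

\begin{lemma}\label{lem:cutoff}
\begin{enumerate}
\item[(a)] Let $G\ge0$ be bounded, measurable and zero outside $B_{j+1}$, and let $0<\gamma<1$. If $\int G\le C\int G^\gamma$, then $\int G\le C^{1/(1-\gamma)}\operatorname{Vol}(B_{j+1})$.
\item[(b)] Let $\varphi\ge0$ be measurable with $\int_{B_j}\varphi\le C\operatorname{Vol}(B_{j+1})$ for all $j$. Then $\int_M\varphi e^{-\lambda r}<\infty$ for every $\lambda>\lambda_0$.
\item[(c)] For $\lambda>0$, the test function $\eta=\zeta_je^{-\lambda r}$ satisfies $|\nabla\eta|\le\lambda e^{-\lambda r}$ on $B_j$ and $|\nabla\eta|\le(1+\lambda)e^{-\lambda r}$ on $B_{j+1}\setminus B_j$, almost everywhere.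
\end{enumerate}
\end{lemma}

\begin{proof}
(a) H\"older's inequality gives $\int G\le C(\int G)^\gamma\operatorname{Vol}(B_{j+1})^{1-\gamma}$, and $\int G$ is finite. (b) Let $\lambda_0<\lambda'<\lambda$. Then $\operatorname{Vol}(B_{j+1})\le C'e^{\lambda'j}$, and the integral over $B_j\setminus B_{j-1}$ is at most $CC'e^{\lambda'j-\lambda(j-1)}$, which is summable. (c) This is the product rule with $|\nabla r|\le1$.
\end{proof}

\subsection{The argument in the compact case}\label{sec:model}

For $\tau>1$ let
\[
U_\tau=\{H>\tau\},\qquad\Sigma_\tau=\{H=\tau\},\qquad r_0=\operatorname{arcoth}\tau,\qquad C(\tau)=\frac{\sinh^nr_0}{\int_0^{r_0}\sinh^ns\,ds}.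
\]
In $\mathbb H^{n+1}$, the sphere of radius $r_0$ has mean curvature $\tau$, and $C(\tau)$ is its area divided by the volume of the ball it bounds.

\begin{lemma}\label{lem:C}
For $\tau>1$ we have $C(\tau)>n\tau$ and $C(\tau)\ge(n+1)\sqrt{\tau^2-1}$. For $h_0>1$,
\begin{equation}\label{eq:delta}
\delta(h_0):=\inf_{\tau\ge h_0}\Big(\frac{C(\tau)}\tau-n\Big)>0,\qquad\delta(h_0)\ge(n+1)\sqrt{1-h_0^{-2}}-n .
\end{equation}
\end{lemma}

\begin{proof}
Since $\coth s>\tau$ for $0<s<r_0$, we have $\sinh^nr_0=n\int_0^{r_0}\coth s\,\sinh^ns\,ds>n\tau\int_0^{r_0}\sinh^ns\,ds$. Since $\cosh s\ge1$, we have $\sinh^{n+1}r_0=(n+1)\int_0^{r_0}\sinh^ns\cosh s\,ds\ge(n+1)\int_0^{r_0}\sinh^ns\,ds$, and $1/\sinh r_0=\sqrt{\tau^2-1}$. The second bound gives the inequality in \eqref{eq:delta} and shows $\liminf_{\tau\to\infty}(C(\tau)/\tau-n)\ge1$. As $C(\tau)/\tau-n$ is continuous and positive on $[h_0,\infty)$, its infimum is positive.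
\end{proof}

Suppose for the moment that $M$ is compact and $h=\max H>1$. We will prove two facts: $N$ is the outward normal of $U_\tau$, and $\operatorname{Area}(\Sigma_\tau)\ge C(\tau)\operatorname{Vol}(U_\tau)$, for regular values $\tau\in(1,h)$ of $H$. The second fact says that a region whose boundary has mean curvature $\tau>1$ for the outward normal has at least as much boundary per volume as the ball. The first fact and the divergence theorem give $\operatorname{Area}(\Sigma_\tau)=\int_{U_\tau}nH\le nh\operatorname{Vol}(U_\tau)$. So $C(\tau)\le nh$. By Sard's theorem almost every $\tau$ is a regular value, and letting $\tau\uparrow h$ gives $C(h)\le nh$, contradicting Lemma~\ref{lem:C}.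

On a noncompact manifold both facts have to be proved with test functions, the areas and volumes may be infinite, and $H$ may be unbounded. The next three subsections deal with these points in turn.

\subsection{The mean curvature decreases in the direction $N$}

\begin{lemma}\label{lem:E}
$E\le0$ on $\{H>1\}$.
\end{lemma}

The idea is to integrate \eqref{eq:divX} against a function that is supported where $H>1$ and $E>0$, so that $nE+q>0$. A function of $H$ costs nothing, because $X(H)=0$. A power $E_+^k$ contributes the positive term $k|X|^2$, by \eqref{eq:XE}. We have no bound on $X$, and this term is what absorbs the error from the cutoff; a large $k$ makes the remainder small.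

\begin{proof}
Let $h_0>1$, and let $\psi:\mathbb R\to[0,1]$ be smooth, zero on $(-\infty,h_0]$ and positive on $(h_0,\infty)$; we write $\psi$ for $\psi(H)$. Where $\psi\ne0$ we have $q\ge c:=n(h_0^2-1)>0$. Let $E_+=\max(E,0)$, let $k\ge2$ be an integer and $\eta$ a test function. The function $E_+^k$ is $C^1$, and $X(E_+^k)=kE_+^k|X|^2$ by \eqref{eq:XE}. Integrating $\operatorname{div}(\psi\eta^2E_+^kX)$ over $M$ and using \eqref{eq:divX}, we get
\[
\int\psi\eta^2E_+^k\big(nE_++q+k|X|^2\big)=-2\int\psi\eta E_+^kX(\eta)\le\int\psi E_+^k\Big(k\eta^2|X|^2+\frac1k|\nabla\eta|^2\Big).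
\]
The terms with $|X|^2$ cancel:
\begin{equation}\label{eq:Ek}
\int\psi\eta^2E_+^k(nE_++q)\le\frac1k\int\psi|\nabla\eta|^2E_+^k .
\end{equation}

We use \eqref{eq:Ek} twice, first to control the growth of $E_+$. Take $\eta=\zeta_j^{k+1}$, so that $|\nabla\eta|^2\le(k+1)^2\zeta_j^{2k}$, and drop $q$. With $G=\psi\zeta_j^{2k+2}E_+^{k+1}$ we have $\psi\zeta_j^{2k}E_+^k\le G^{k/(k+1)}$, because $\psi\le1$. So $n\int G\le\frac{(k+1)^2}k\int G^{k/(k+1)}$, and Lemma~\ref{lem:cutoff}(a) gives $\int_{B_j}\psi E_+^{k+1}\le C_k\operatorname{Vol}(B_{j+1})$. Fix $\lambda>\lambda_0$. By Lemma~\ref{lem:cutoff}(b), $I_k=\int\psi E_+^ke^{-\lambda r}$ is finite for all $k\ge3$.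

Now take $\eta=\zeta_je^{-\lambda r/2}$ and drop $nE_+$. By Lemma~\ref{lem:cutoff}(c),
\[
c\int_{B_j}\psi E_+^ke^{-\lambda r}\le\frac{\lambda^2}{4k}I_k+\frac{(1+\lambda/2)^2}k\int_{B_{j+1}\setminus B_j}\psi E_+^ke^{-\lambda r}.
\]
As $j\to\infty$ the last integral tends to $0$, since $I_k<\infty$. So $cI_k\le\frac{\lambda^2}{4k}I_k$, and $I_k=0$ for $k>\lambda^2/(4c)$. Hence $E_+=0$ on $\{H>h_0\}$, for every $h_0>1$.
\end{proof}

The condition $H>1$ cannot be dropped. In the foliation of Theorem~\ref{thm:A} with $p=m-1$, the tubes with $\tanh\rho>\sqrt{p/m}$ have $E=\mu'/n>0$ by \eqref{eq:tube}; they have $0<H<1$.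

\subsection{Two estimates for the area of a level set}

\begin{lemma}\label{lem:area}
Let $\tau>1$ be a regular value of $H$ with $U_\tau\ne\emptyset$. Then $\Sigma_\tau=\partial U_\tau$ is a nonempty closed hypersurface, $N$ is the outward unit normal of $U_\tau$, and for every test function $\eta$,
\begin{align}
\int_{\Sigma_\tau}\eta&=\int_{U_\tau}\big(nH\eta+N(\eta)\big),\label{eq:flux}\\
\int_{\Sigma_\tau}\eta&\ge C(\tau)\int_{U_\tau}\eta-\int_{U_\tau}|\nabla\eta| .\label{eq:compare}
\end{align}
\end{lemma}

\begin{proof}
\emph{The boundary.} Suppose $U_\tau=M$. Integrating $\operatorname{div}(\eta N)$ gives $n\tau\int\eta\le\int nH\eta=-\int N(\eta)\le\int|\nabla\eta|$ for all test functions. Let $n<\lambda<n\tau$. Then $I=\int e^{-\lambda r}$ is finite by Lemma~\ref{lem:cutoff}(b), since $\lambda_0\le n$. Taking $\eta=\zeta_je^{-\lambda r}$ and $j\to\infty$, we get $n\tau I\le\lambda I$ from Lemma~\ref{lem:cutoff}(c), a contradiction. So $U_\tau\ne M$, and $\partial U_\tau\ne\emptyset$ because $M$ is connected. Since $\tau$ is a regular value, $\Sigma_\tau$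 is a closed embedded hypersurface, $\Sigma_\tau=\partial U_\tau$, and $\nabla H=EN\ne0$ on it. By Lemma~\ref{lem:E}, $E<0$ on $\Sigma_\tau$. As $\nabla H$ points into $U_\tau$, the outward normal is $N$. The divergence theorem for $\eta N$ on $U_\tau$ gives \eqref{eq:flux}. Note also that $\Sigma_\tau$ has mean curvature $\tau$ with respect to $N$, by \eqref{eq:divN}.

\emph{Normal coordinates on $U_\tau$.} Write $\Sigma=\Sigma_\tau$, and let $\Psi(y,s)=\exp_y(-sN)$ for $y\in\Sigma$, $s\ge0$. Let $\mathrm c(y)$ be the cut distance, the supremum of all $s$ with $d(\Psi(y,s),\Sigma)=s$, and let $\mathcal D=\{(y,s):0<s<\mathrm c(y)\}$. We recall the standard facts. Each $x\in U_\tau$ has a nearest point $y$ in the closed set $\Sigma$, by completeness. A minimizing geodesic from $y$ to $x$ is orthogonal to $\Sigma$ and does not meet $\Sigma$ again, so it lies in $U_\tau$ apart from $y$ and has initial velocity $-N$. Thus $x=\Psi(y,s)$ with $0<s\le\mathrm c(y)$. Conversely $\Psi(\mathcal D)\subset U_\tau$. The map $\Psi$ is injective on $\mathcal D$, since a broken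 geodesic does not minimize, and nonsingular on $\mathcal D$, since a geodesic does not minimize the distance to $\Sigma$ beyond a focal point. The graph of the upper semicontinuous function $\mathrm c$ is a null set in $\Sigma\times\mathbb R$, and so is its image under the smooth map $\Psi$. Therefore, with $\mathcal J(y,s)>0$ the Jacobian of $\Psi$ and $\mathcal J(y,0)=1$,
\begin{equation}\label{eq:coarea}
\int_{U_\tau}\varphi=\int_\Sigma\int_0^{\mathrm c(y)}\varphi(\Psi(y,s))\,\mathcal J(y,s)\,ds\,dy
\end{equation}
for all measurable $\varphi\ge0$.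

\emph{Riccati comparison.} Fix $y$. On $[0,\mathrm c(y))$, $f=\partial_s\log\mathcal J$ is the trace of the shape operator $A_s$ of the local parallel hypersurface $\Psi(\cdot,s)$ with respect to $\partial_s$. These hypersurfaces are orthogonal to the geodesic unit field $\partial_s$, and the trace of the Riccati equation is $f'+|A_s|^2+\operatorname{Ric}(\partial_s,\partial_s)=0$. So $f'\le-f^2/n+n$, and $f(0)=-n\tau$. The function $\beta=-f/n$ satisfies $\beta'\ge\beta^2-1$, while $\omega(s)=\coth(r_0-s)$ satisfies $\omega'=\omega^2-1$, and $\beta(0)=\omega(0)=\tau$. Then $(\beta-\omega)'\ge(\beta+\omega)(\beta-\omega)$, so $(\beta-\omega)\exp(-\int_0^s(\beta+\omega))$ is nondecreasing and starts at $0$. Hence $f\le-n\omega$ for $s<\min(\mathrm c(y),r_0)$. Since $\omega\to\infty$ at $r_0$ and $f$ is finite on $[0,\mathrm c(y))$, we have $\mathrm c(y)\le r_0$.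

\emph{A weight that vanishes at $r_0$.} We want to bound $\int\eta\mathcal J\,ds$ by $\eta(y)$ through an integration by parts, so we look for a function $g$ with $g(0)=1$, $0\le g\le1$ and $(g\mathcal J)'\le-\text{const}\cdot\mathcal J$. The model is the ball, where $g\,\partial_s$ is a field of constant divergence. Let
\[
\varphi_0(\sigma)=\sinh^{-n}\!\sigma\int_0^\sigma\sinh^nu\,du=\frac1{C(\coth\sigma)},\qquad g(s)=C(\tau)\,\varphi_0(r_0-s)\quad(0\le s<r_0).
\]
Then $\varphi_0'=1-n\coth\sigma\,\varphi_0$, which is positive by the first inequality of Lemma~\ref{lem:C}. So $g$ decreases from $g(0)=1$, $0\le g\le1$, and $g'=n\omega g-C(\tau)$. Consequently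
\[
(g\mathcal J)'=(g'+fg)\mathcal J\le(g'-n\omega g)\mathcal J=-C(\tau)\mathcal J .
\]
The function $s\mapsto\eta(\Psi(y,s))$ is Lipschitz, and for almost every $y$ its derivative is bounded by $|\nabla\eta|$ for almost every $s<\mathrm c(y)$, by \eqref{eq:coarea} applied to the null set where $\eta$ is not differentiable. For such $y$ and $s_1<\mathrm c(y)$,
\[
C(\tau)\int_0^{s_1}\eta\mathcal J\,ds\le-\int_0^{s_1}\eta\,(g\mathcal J)'\,ds=\eta(y)-(\eta g\mathcal J)(s_1)+\int_0^{s_1}(\partial_s\eta)\,g\mathcal J\,ds\le\eta(y)+\int_0^{\mathrm c(y)}|\nabla\eta|\,\mathcal J\,ds .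
\]
Let $s_1\uparrow\mathrm c(y)$, integrate over $\Sigma$ and use \eqref{eq:coarea}.
\end{proof}

\subsection{Summing over the levels}

In Section~\ref{sec:model} we let $\tau$ tend to $\max H$. Now $H$ may be unbounded, and we average over all levels $\tau>h_0$ with the weight $\tau^{\beta-1}$. For large $\beta$ this weight favors, at each point, the levels just below the value of $H$ at that point, where $C(\tau)$ exceeds $nH$.

\begin{proposition}\label{prop:bound}
If $h_0>1$ and $h_0\,\delta(h_0)>2\lambda_0$, then $H\le h_0$ on $M$.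
\end{proposition}

\begin{proof}
Let $\delta=\delta(h_0)$, and let $\eta$ be a test function. Combining \eqref{eq:flux}, \eqref{eq:compare}, $N(\eta)\le|\nabla\eta|$ and $C(\tau)\ge(n+\delta)\tau$, we obtain
\[
\int_{U_\tau}\big((n+\delta)\tau-nH\big)\eta\le2\int_{U_\tau}|\nabla\eta|
\]
for every regular value $\tau>h_0$ (trivially if $U_\tau=\emptyset$), hence for almost every $\tau>h_0$ by Sard's theorem. Let $\beta>n/\delta$, $U=\{H>h_0\}$ and $Q=H^\beta-h_0^\beta$ on $U$. Multiply by $\tau^{\beta-1}$ and integrate over $\tau\in(h_0,\infty)$. Fubini's theorem applies because $H$ is bounded on the support of $\eta$, and a point $x\in U$ lies in $U_\tau$ exactly for $\tau<H(x)$. This gives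
\[
\int_U\eta\,\Phi(H)\le\frac2\beta\int_U|\nabla\eta|\,Q,\qquad\Phi(H)=\int_{h_0}^H\big((n+\delta)\tau-nH\big)\tau^{\beta-1}\,d\tau .
\]
As a function of a real variable $H\ge h_0$, $\Phi$ satisfies $\Phi(h_0)=0$ and
\[
\Phi'(H)=\delta H^\beta-\frac n\beta\big(H^\beta-h_0^\beta\big)\ge\Big(\delta-\frac n\beta\Big)H^\beta .
\]
Integrating and using $H^{\beta+1}-h_0^{\beta+1}\ge H^{\beta+1}-Hh_0^\beta=HQ$, we get $\Phi(H)\ge\frac{\delta-n/\beta}{\beta+1}HQ$. Therefore
\begin{equation}\label{eq:Q}
\kappa\int_U\eta HQ\le\int_U|\nabla\eta|\,Q,\qquad\kappa=\frac{\delta\beta-n}{2(\beta+1)} .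
\end{equation}
Since $\kappa\to\delta/2$ as $\beta\to\infty$ and $\frac\delta2h_0>\lambda_0$, we can fix $\beta$ and $\lambda$ with $\kappa h_0>\lambda>\lambda_0$.

As in Lemma~\ref{lem:E}, we use \eqref{eq:Q} twice. First take $\eta=\zeta_j^{\beta+1}$, so $|\nabla\eta|\le(\beta+1)\zeta_j^\beta$, and use $H\ge Q^{1/\beta}$. With $G=\zeta_j^{\beta+1}Q^{1+1/\beta}$ on $U$ and $G=0$ elsewhere, we have $\zeta_j^\beta Q=G^{\beta/(\beta+1)}$, so $\kappa\int G\le(\beta+1)\int G^{\beta/(\beta+1)}$. Lemma~\ref{lem:cutoff}(a) gives $\int_{U\cap B_j}Q^{1+1/\beta}\le C\operatorname{Vol}(B_{j+1})$. Since $Q\le1+Q^{1+1/\beta}$, also $\int_{U\cap B_j}Q\le(C+1)\operatorname{Vol}(B_{j+1})$, and $I=\int_UQe^{-\lambda r}$ is finite by Lemma~\ref{lem:cutoff}(b). Second, take $\eta=\zeta_je^{-\lambda r}$ and use $H\ge h_0$. By Lemma~\ref{lem:cutoff}(c),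
\[
\kappa h_0\int_{U\cap B_j}Qe^{-\lambda r}\le\lambda I+(1+\lambda)\int_{U\cap(B_{j+1}\setminus B_j)}Qe^{-\lambda r},
\]
and $j\to\infty$ gives $\kappa h_0I\le\lambda I$. So $I=0$. Since $Q>0$ on the open set $U$, the set $U$ is empty.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By the reductions above we may assume $K_0=1$, and it suffices to bound $H$ from above.

(1) If $\lambda_0=0$, Proposition~\ref{prop:bound} applies to every $h_0>1$, because $\delta(h_0)>0$. So $H\le1$.

(2) In general $\lambda_0\le n$. Let $h_0=2n+1$, so that $h_0^2-1=4n(n+1)$. By \eqref{eq:delta},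
\[
h_0\,\delta(h_0)\ge(n+1)\sqrt{h_0^2-1}-nh_0=2(n+1)\sqrt{n(n+1)}-n(2n+1).
\]
This exceeds $2n$ if and only if $2(n+1)\sqrt{n(n+1)}>n(2n+3)$, that is, $4(n+1)^3>n(2n+3)^2$, that is, $4n^3+12n^2+12n+4>4n^3+12n^2+9n$, which is true. Proposition~\ref{prop:bound} gives $H\le2n+1$. Undoing the scaling yields both statements.
\end{proof}

\begin{remark}
The lower Ricci bound enters three times: in $q\ge n(H^2-1)$, in the Riccati comparison, and in $\lambda_0\le n$. Completeness gives the compact supports, the nearest points and the volume comparison; without it there is no bound at all, as the concentric spheres in $\mathbb H^{n+1}$ minus a point show. The hypothesis $\lambda_0=0$ is used only in the last step of Proposition~\ref{prop:bound}, where the gain $h_0\delta(h_0)/2$ has to beat the decay rate $\lambda>\lambda_0$ of the weight. Theorem~\ref{thm:A}, where $\lambda_0=n$, shows that it cannot be removed from part (1).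
\end{remark}

\begin{thebibliography}{9}

\bibitem{dSGP}
Euripedes da Silva, \'Icaro Gon\c{c}alves and J\'ulio Pereira,
\emph{Foliations transverse to a closed conformal vector field},
arXiv:2407.03989 (2024).

\end{thebibliography}
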